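# Four-dimensional simplices tiled by $m^2$ similar copies with $m$ not a square

## Fourth powers as a first guess, and small cases

**Definition.** A $d$-dimensional simplex $S$ is a *$k$-reptile* if it can be tiled by $k$ simplices with disjoint interiors that are all mutually congruent and similar to $S$. Congruence includes mirror symmetries.

Two facts about dimension four are given to us.

1. Four-dimensional $k$-reptile simplices can exist only for $k=m^2$ with $m$ a positive integer.
2. Let $H_4^0$ be the right-angled Hill simplex, the convex hull of $(0,0,0,0)$, $(\tfrac12,0,0,0)$, $(\tfrac12,\tfrac12,0,0)$, $(\tfrac12,\tfrac12,\tfrac12,0)$, $(\tfrac12,\tfrac12,\tfrac12,\tfrac12)$. For every positive integer $n$ it is an $n^4$-reptile.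

So squares are necessary and fourth powers suffice. In between lies the question of this talk: is there a four-dimensional $m^2$-reptile simplex with $m$ *not* a perfect square?

The natural first guess is **no**. If $S$ is a $k$-reptile in dimension $d$, each tile has volume $\operatorname{vol}(S)/k$. After enlarging by the factor $\lambda=k^{1/d}$, the simplex $\lambda S$ is tiled by $k$ congruent copies of $S$ itself. For $d=4$, $k=m^2$ the factor is $\lambda=\sqrt m$. If $m$ is not a square, every edge gets multiplied by an irrational number, and the long edges must still be filled by edges of tiles. This looks hopeless. Let us test it.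

*Dimension 1.* A segment is a $k$-reptile for every $k$, with $\lambda=k$. Nothing irrational happens here.

*Dimension 2, $\lambda=\sqrt2$.* The altitude on the hypotenuse of a right isosceles triangle cuts it into two congruent right isosceles triangles. So it is a $2$-reptile.

*Dimension 2, $\lambda=\sqrt3$.* Take $C=(0,0)$, $A=(\sqrt3,0)$, $B=(0,1)$, with angles $90^\circ,30^\circ,60^\circ$. The bisector at $B$ meets $CA$ in $D=(1/\sqrt3,0)$. Triangle $BCD$ is right-angled with legs $1$ and $1/\sqrt3$. Triangle $ABD$ has angles $30^\circ$ at $A$ and at $B$, so it is isosceles over $AB$, which has length $2$. The perpendicular from $D$ to $AB$ cuts it into two right triangles with legs $1$ and $1/\sqrt3$. The three pieces are congruent and similar to $ABC$, so $ABC$ is a $3$-reptile.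

So irrational factors do occur in the plane. A right isosceles triangle has both $1$ and $\sqrt2$ among its edge lengths (up to scale), and multiplication by $\sqrt2$ exchanges the two kinds of length up to rational factors. Before we test dimension four we make this edge heuristic rigorous.

## Edges are sums of tile edges

Throughout this section a $d$-simplex $P$ is tiled by simplices $P_1,\dots,P_k$ with disjoint interiors. The tiles need not fit face to face.

If $F$ is a proper face of $P$, then $F=P\cap h$ for a supporting hyperplane $h$. Since $P_i\subset P$ lies on one side of $h$,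
$$P_i\cap F=P_i\cap h\quad\text{is a (possibly empty) face of }P_i. \tag{1}$$

**Lemma A.** The length of each edge $E$ of $P$ is a sum of lengths of edges of tiles.

The tempting proof is: start at one end of $E$, follow a tile edge to its other end $b$, and continue with a tile edge starting at $b$. The trouble is that many tiles surround $E$, and they may divide $E$ in different ways. The points just beyond $b$ are certainly covered, but perhaps only by tile edges that started *before* $b$. Counting solid angles rules this out.

*Proof.* Identify $E$ with $[0,L]$. For those $i$ for which $P_i\cap E$ is one-dimensional, put $e_i=P_i\cap E$; by (1) this is an edge of $P_i$.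

**Step 1: an angle identity at generic points.** The purpose is to express that the tiles fill $P$ near $E$. Let $x\in(0,L)$ be a point that is not a vertex of any tile. If $x\in P_i$, then $P_i\cap E$ is a face of $P_i$ containing $x$. It is not a single point, since $x$ is not a vertex. So it is $e_i$, and $x$ lies in the relative interior of $e_i$. Near a relative interior point of an edge, a simplex coincides with a cone that depends only on the edge. Hence for small $\varepsilon$
$$\operatorname{vol}(B(x,\varepsilon)\cap P_i)=\omega_i\varepsilon^d,\qquad \operatorname{vol}(B(x,\varepsilon)\cap P)=\omega\varepsilon^d,$$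
where $\omega_i>0$ depends only on the edge $e_i$ of $P_i$ and $\omega>0$ only on $E$. For small $\varepsilon$ only tiles containing $x$ meet the ball, and tiles overlap in measure zero, so
$$\sum_{i:\,x\in e_i}\omega_i=\omega. \tag{2}$$

**Step 2: whenever a tile edge ends, another begins.** This is what the chain needs. Let $b\in(0,L)$ and compare (2) at points just left and just right of $b$. Intervals $e_i$ with $b$ in their relative interior contribute to both. So the total $\omega_i$ of the $e_i$ with right endpoint $b$ equals the total $\omega_i$ of those with left endpoint $b$. All $\omega_i$ are positive, so if some $e_i$ ends at $b$, some $e_j$ starts at $b$.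

**Step 3: the chain.** We now follow edges from $0$ to $L$. Take $x>0$ smaller than every vertex of a tile on $E$ other than $0$. By (2) some $e_i$ contains $x$. Its left endpoint is a vertex of a tile and is less than $x$, so it is $0$. By Step 2 we can continue from its right endpoint as long as that is less than $L$. The endpoints strictly increase and there are finitely many, so the chain reaches $L$. Then $L$ is the sum of the lengths of the $e_i$ in the chain. $\square$

To use the lemma we must know that different square roots do not mix. The following fact is due to Besicovitch (*J. London Math. Soc.* 15 (1940), 3–6); here is a short proof by traces.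

**Lemma B.** Square roots of distinct squarefree positive integers $q_1,\dots,q_s$ are linearly independent over $\mathbb Q$.

*Proof.* Let $L=\mathbb Q(\sqrt{q_1},\dots,\sqrt{q_s})$ and $N=[L:\mathbb Q]<\infty$. Let $\operatorname{Tr}(a)\in\mathbb Q$ be the trace of the $\mathbb Q$-linear map "multiply by $a$" on $L$. If $n$ is a positive integer that is not a square and $\sqrt n\in L$, then $L$ is a direct sum of copies of $\mathbb Q(\sqrt n)$, and on each copy multiplication by $\sqrt n$ has matrix $\begin{pmatrix}0&n\\1&0\end{pmatrix}$ in the basis $1,\sqrt n$. So $\operatorname{Tr}(\sqrt n)=0$. For $i\ne j$ the product $q_iq_j$ is not a square: otherwise each prime would divide both of the squarefree numbers $q_i,q_j$ or neither, giving $q_i=q_j$.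

Suppose $\sum_i c_i\sqrt{q_i}=0$ with $c_i\in\mathbb Q$. Multiply by $\sqrt{q_j}$ and take traces. The terms $i\ne j$ vanish and $N c_jq_j=0$ remains. So $c_j=0$ for every $j$. $\square$

**Example (the Hill simplex).** Number the vertices of $H_4^0$ as $u_0,\dots,u_4$ in the order listed. Then $|u_i-u_j|=\frac12\sqrt{|i-j|}$, so the edge lengths are $\frac12\sqrt t$ for $t=1,2,3,4$, all in $\mathbb Q+\mathbb Q\sqrt2+\mathbb Q\sqrt3$. Suppose $H_4^0$ is an $m^2$-reptile and write $m=sg^2$ with $s$ squarefree. Then $\sqrt m\,H_4^0$, with edges $\frac g2\sqrt{ts}$, is tiled by copies of $H_4^0$. By Lemma A each $\sqrt{ts}$ lies in $\mathbb Q+\mathbb Q\sqrt2+\mathbb Q\sqrt3$. By Lemma B, $t=1$ gives $s\in\{1,2,3\}$. If $s=2$, then $t=3$ gives $\sqrt6$, impossible. If $s=3$, then $t=2$ gives $\sqrt6$, impossible. So $s=1$ and $m$ is a square.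

So the only simplex at hand supports the guess "no", with *every* conceivable tiling allowed. The example also shows what goes wrong: the set $\{1,2,3\}$ of squarefree parts is not stable under multiplication by $2$, whereas $\{1,2,3,6\}$ would be.

## Mirrors of the isosceles triangle, and closing up the Hill mirrors

Why does the right isosceles triangle succeed? Consider all lines
$$x_1=j,\qquad x_2=j,\qquad x_1+x_2=j,\qquad x_1-x_2=j\qquad(j\in\mathbb Z). \tag{3}$$
They cut the plane into congruent right isosceles triangles, one of which is $\{x_2\ge0,\ x_1\ge x_2,\ x_1+x_2\le1\}$. The map $T_2(x)=(x_1+x_2,\,x_1-x_2)$ is a similarity of ratio $\sqrt2$. With $y=T_2x$ it sends the four families in (3) to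
$$y_1+y_2=2j,\qquad y_1-y_2=2j,\qquad y_1=j,\qquad y_2=j,$$
which again belong to (3). So the large triangle $T_2(\text{triangle})=\{y_2\ge0,\ y_1\ge y_2,\ y_1\le1\}$ is a union of small ones. Indeed $y_1+y_2=1$ cuts it into two pieces, reflections of each other.

The sensible thing to try in $\mathbb R^4$ is the same map in blocks,
$$T(x)=(x_1+x_2,\;x_1-x_2,\;x_3+x_4,\;x_3-x_4), \tag{4}$$
applied to the mirrors of the Hill simplex. The inequalities of $H^0_4$ are $\frac12\ge x_1\ge x_2\ge x_3\ge x_4\ge0$, and its mirrors have normals $e_i$ and $e_i\pm e_j$. The attempt stops at one of its own walls: with $y=Tx$,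
$$x_2-x_3=0\iff y_1-y_2-y_3-y_4=0,$$
and $(1,-1,-1,-1)$ is not a normal of a Hill mirror. By the example no other tiling can help.

But we can add what is missing. Since $T^{\top}T=2I$, the map $T$ carries a hyperplane with normal $v$ to one with normal $Tv$. Apply $T$ to the normals, up to sign and scale:

- $T(e_1),T(e_2)=e_1\pm e_2$ and $T(e_3),T(e_4)=e_3\pm e_4$;
- $T(e_1\pm e_2)=2e_1,2e_2$ and $T(e_3\pm e_4)=2e_3,2e_4$;
- $T(e_1\pm e_3)=(1,1,\pm1,\pm1)$, $T(e_1\pm e_4)=(1,1,\pm1,\mp1)$, $T(e_2\pm e_3)=(1,-1,\pm1,\pm1)$, $T(e_2\pm e_4)=(1,-1,\pm1,\mp1)$.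

The last line produces all eight vectors $(\pm1,\pm1,\pm1,\pm1)$ up to sign. Since $T^2=2I$, applying $T$ to these leads back to the $e_i\pm e_j$. So the enlarged set
$$e_i,\qquad e_i\pm e_j,\qquad \tfrac12(\pm1,\pm1,\pm1,\pm1)$$
of $4+12+8=24$ directions is stable under $T$. Up to sign these are the roots of type $F_4$. The candidate is a chamber of these mirrors near the origin, cut off by $x_1+x_2=1$. The guess "no" is wrong.

## Four reflected copies of the $F_4$ simplex

**Theorem 1.** The simplex
$$S=\{x\in\mathbb R^4:\ x_4\ge 0,\ x_3\ge x_4,\ x_2\ge x_3,\ x_1\ge x_2+x_3+x_4,\ x_1+x_2\le 1\}$$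
is a $4$-reptile. By iteration it is a $4^j$-reptile for all $j\ge1$, so $m=2,8,32,\dots$ all occur.

The proof uses nothing about root systems.

**Step 1: $S$ is a simplex.** We need coordinates in which this is visible. Put $a_1=x_2-x_3$, $a_2=x_3-x_4$, $a_3=x_4$, $a_4=x_1-x_2-x_3-x_4$. Solving, $x_4=a_3$, $x_3=a_2+a_3$, $x_2=a_1+a_2+a_3$, $x_1=a_4+a_1+2a_2+3a_3$. So the $a_i$ are linear coordinates and $x_1+x_2=2a_1+3a_2+4a_3+a_4$. Hence
$$S=\{a_i\ge0,\ 2a_1+3a_2+4a_3+a_4\le1\},$$
a nondegenerate simplex.

**Step 2: a larger simplex similar to $S$.** We enlarge $S$ by $\sqrt2$, because it is easier to cut the large simplex into copies of $S$ than to cut $S$. The map $T$ of (4) satisfies $T^{\top}T=2I$ and $T^2=2I$, so it is a similarity of ratio $\sqrt2$. For $y=Tx$ we have $x=\frac12(y_1+y_2,\,y_1-y_2,\,y_3+y_4,\,y_3-y_4)$, and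

- $x_4\ge0\iff y_3\ge y_4$;
- $x_3\ge x_4\iff y_4\ge0$;
- $x_2\ge x_3\iff y_1\ge y_2+y_3+y_4$;
- $x_1\ge x_2+x_3+x_4\iff x_1-x_2\ge x_3+x_4\iff y_2\ge y_3$;
- $x_1+x_2\le1\iff y_1\le1$.

So
$$R:=T(S)=\{y:\ y_4\ge0,\ y_3\ge y_4,\ y_2\ge y_3,\ y_1\ge y_2+y_3+y_4,\ y_1\le1\}$$
is a simplex similar to $S$. It differs from $S$ in one inequality only: $y_1\le1$ replaces $y_1+y_2\le1$.

**Step 3: the cuts.** We cut $R$ into four pieces and describe each by five inequalities. To find the cuts, walk out of $S$ through its wall $y_1+y_2=1$. The reflection in that wall carries the wall $y_2=y_3$ to $y_1+y_3=1$; leave through this one, and so on. On $R$ we have $y_1+y_2\ge y_1+y_3\ge y_1+y_4$. Put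
$$\begin{aligned}
S_0&=R\cap\{y_1+y_2\le1\}, & S_1&=R\cap\{y_1+y_3\le1\le y_1+y_2\},\\
S_2&=R\cap\{y_1+y_4\le1\le y_1+y_3\}, & S_3&=R\cap\{1\le y_1+y_4\}.
\end{aligned}$$
By the ordering of the three sums these cover $R$. Any two are separated by one of the hyperplanes $y_1+y_i=1$, so their interiors are disjoint. Now delete redundant inequalities.

- In $S_0$: $y_2\ge0$ and $y_1+y_2\le1$ give $y_1\le1$. So $S_0=\{y_4\ge0,\ y_3\ge y_4,\ y_2\ge y_3,\ y_1\ge y_2+y_3+y_4,\ y_1+y_2\le1\}=S$.
- In $S_1$: $y_2\ge1-y_1\ge y_3$ gives $y_2\ge y_3$, and $y_1\le 1-y_3\le1$ since $y_3\ge y_4\ge0$. So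
 $$S_1=\{y_4\ge0,\ y_3\ge y_4,\ y_1+y_3\le1,\ y_1+y_2\ge1,\ y_1\ge y_2+y_3+y_4\}.$$
- In $S_2$: $y_3\ge1-y_1\ge y_4$ gives $y_3\ge y_4$, and $y_1\le1-y_4\le1$. So
 $$S_2=\{y_4\ge0,\ y_1+y_4\le1,\ y_1+y_3\ge1,\ y_2\ge y_3,\ y_1\ge y_2+y_3+y_4\}.$$
- In $S_3$: $y_4\ge1-y_1\ge0$ gives $y_4\ge0$. So
 $$S_3=\{y_1\le1,\ y_1+y_4\ge1,\ y_3\ge y_4,\ y_2\ge y_3,\ y_1\ge y_2+y_3+y_4\}.$$

**Step 4: consecutive pieces are mirror images.** This gives the congruence. For $i=1,2,3$ let $r_i$ be the orthogonal reflection in $y_1+y_{i+1}=1$. It replaces $(y_1,y_{i+1})$ by $(1-y_{i+1},1-y_1)$ and fixes the other coordinates. Write $z=r_i(y)$, so $y_1=1-z_{i+1}$ and $y_{i+1}=1-z_1$, and translate each inequality.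

For $r_1$, with $y_1=1-z_2$, $y_2=1-z_1$, the inequalities of $S_0$ become

- $y_4\ge0$: $z_4\ge0$;
- $y_3\ge y_4$: $z_3\ge z_4$;
- $y_2\ge y_3$: $z_1+z_3\le1$;
- $y_1\ge y_2+y_3+y_4$: $1-z_2\ge1-z_1+z_3+z_4$, that is, $z_1\ge z_2+z_3+z_4$;
- $y_1+y_2\le1$: $2-z_1-z_2\le1$, that is, $z_1+z_2\ge1$.

These describe $S_1$, so $r_1(S_0)=S_1$.

For $r_2$, with $y_1=1-z_3$, $y_3=1-z_1$, the inequalities of $S_1$ become

- $y_4\ge0$: $z_4\ge0$;
- $y_3\ge y_4$: $z_1+z_4\le1$;
- $y_1+y_3\le1$: $z_1+z_3\ge1$;
- $y_1+y_2\ge1$: $1-z_3+z_2\ge1$, that is, $z_2\ge z_3$;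
- $y_1\ge y_2+y_3+y_4$: $1-z_3\ge z_2+1-z_1+z_4$, that is, $z_1\ge z_2+z_3+z_4$.

So $r_2(S_1)=S_2$.

For $r_3$, with $y_1=1-z_4$, $y_4=1-z_1$, the inequalities of $S_2$ become

- $y_4\ge0$: $z_1\le1$;
- $y_1+y_4\le1$: $z_1+z_4\ge1$;
- $y_1+y_3\ge1$: $1-z_4+z_3\ge1$, that is, $z_3\ge z_4$;
- $y_2\ge y_3$: $z_2\ge z_3$;
- $y_1\ge y_2+y_3+y_4$: $1-z_4\ge z_2+z_3+1-z_1$, that is, $z_1\ge z_2+z_3+z_4$.

So $r_3(S_2)=S_3$. The walk ends here because $y_1=1$ is a facet of $R$.

**Step 5: back to $S$, and iteration.** By Steps 3 and 4, $R$ is tiled by the four congruent copies $S_0=S,S_1,S_2,S_3$ of $S$. Applying $T^{-1}$, we see that $S=T^{-1}(R)$ is tiled by four congruent simplices similar to $S$. So $S$ is a $4$-reptile.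

If a simplex is a $k$-reptile and an $l$-reptile, it is a $kl$-reptile. Tile it by $k$ similar copies and tile each of these by $l$ similar copies. The $kl$ pieces are similar to the simplex and have equal volume, hence are congruent. So $S$ is a $4^j$-reptile for all $j\ge1$, that is, an $m^2$-reptile for $m=2^j$. For odd $j$ this $m$ is not a square: $m=2,8,32,\dots$. $\blacksquare$

So the answer is **yes**, already with $m=2$.

**Example (the edge test for $S$).** By Step 1 the vertices are $0$, $v_1=(\frac12,\frac12,0,0)$, $v_2=(\frac23,\frac13,\frac13,0)$, $v_3=(\frac34,\frac14,\frac14,\frac14)$, $v_4=(1,0,0,0)$. The squared lengths $|v_i|^2$ are $\frac12,\frac23,\frac34,1$. The squared lengths $|v_1-v_2|^2$, $|v_1-v_3|^2$, $|v_1-v_4|^2$, $|v_2-v_3|^2$, $|v_2-v_4|^2$, $|v_3-v_4|^2$ are $\frac16,\frac14,\frac12,\frac1{12},\frac13,\frac14$. So the edge lengths are rational multiples of $1,\sqrt2,\sqrt3,\sqrt6$, and all four occur. The set $\{1,2,3,6\}$ is stable under multiplication by $2$ up to square factors, as the Hill example asked for.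

## Alcoves and the exact list of their tile numbers

The simplex $S$ belongs to a family for which the set of all $k$ can be computed. We recall the standard facts (Humphreys, *Reflection Groups and Coxeter Groups*, Ch. 2 and 4; Bourbaki, *Lie*, Ch. VI).

Let $\Phi\subset\mathbb R^d$ be an irreducible reduced crystallographic root system of rank $d$, with simple roots $\alpha_1,\dots,\alpha_d$. These form a basis of $\mathbb R^d$. There is a highest root $\theta=\sum_{i=1}^d c_i\alpha_i$; the $c_i$ are positive integers and $\theta$ is long. At most two root lengths occur. Let $r$ be the ratio of the squared lengths of long and short roots: $r=1$ for types $A,D,E$; $r=2$ for $B,C,F_4$; $r=3$ for $G_2$.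

**Definition.** For $\alpha\in\Phi$, $j\in\mathbb Z$ let $H_{\alpha,j}=\{x:\langle\alpha,x\rangle=j\}$, and let $\mathcal H$ be the family of all these hyperplanes. It is locally finite. The group generated by the reflections in them is the *affine Weyl group*. *Alcoves* are the connected components of $\mathbb R^d\setminus\bigcup\mathcal H$.

The affine Weyl group acts transitively on the alcoves by isometries, so all alcoves are congruent. One closed alcove is the simplex
$$A=\{x:\ \langle\alpha_i,x\rangle\ge0\ (1\le i\le d),\ \langle\theta,x\rangle\le1\}. \tag{5}$$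

**Example.** For $B_2$, with short roots $\pm e_i$ and long roots $\pm e_1\pm e_2$, the mirrors are the lines (3). With simple roots $e_1-e_2$, $e_2$ and $\theta=e_1+e_2$, the alcove (5) is $\{x_1\ge x_2\ge0,\ x_1+x_2\le1\}$, a right isosceles triangle.

**Example.** For $F_4$, with long roots $\pm e_i\pm e_j$ ($i\neq j$) and short roots $\pm e_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$, take the simple roots $e_2-e_3$, $e_3-e_4$, $e_4$, $\frac12(e_1-e_2-e_3-e_4)$. Then $\theta=e_1+e_2$, and the formula of Step 1 above reads $\theta=2\alpha_1+3\alpha_2+4\alpha_3+2\alpha_4$. The alcove (5) is exactly $S$.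

**Theorem 2.** Let $d\ge2$, and let $A\subset\mathbb R^d$ be a closed alcove of the affine Weyl group of an irreducible reduced crystallographic root system $\Phi$ of rank $d$. Then $A$ is a $k$-reptile, with arbitrary tilings allowed, if and only if one of the following holds for some integer $n\ge1$:

- $k=n^d$;
- $\Phi=B_2=C_2$ and $k=2n^2$;
- $\Phi=G_2$ and $k=3n^2$;
- $\Phi=F_4$ and $k=4n^4$.

Being a $k$-reptile depends only on the similarity class, so we may use any convenient model of each type and take $A$ as in (5).

## Similarities that send mirrors to mirrors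

Here we prove the "if" part of Theorem 2.

**Step 1: a criterion.** We isolate what made the isosceles triangle work. *If $\psi$ is a linear similarity of ratio $\lambda$ with $\psi(\mathcal H)\subset\mathcal H$, then $A$ is a $\lambda^d$-reptile.* The interior $C$ of $\psi(A)$ is a component of $\mathbb R^d\setminus\bigcup\psi(\mathcal H)$. An alcove is connected and misses $\bigcup\psi(\mathcal H)\subset\bigcup\mathcal H$, so it lies in a single such component; if it meets $C$, it lies in $C$. The points of $C$ off $\bigcup\mathcal H$ are dense in $C$, and each lies in an alcove contained in $C$. By local finiteness only finitely many alcoves meet the bounded set $C$. The union of their closures is closed, is contained in $\psi(A)$ and is dense in it, hence equals $\psi(A)$. So $\psi(A)$ is tiled by closed alcoves, all congruent to $A$, and their number is $\lambda^d$ by volume. Since $\psi(A)$ is similar to $A$, the claim follows.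

**Step 2: integer factors.** This gives $k=n^d$ for every type. For $\psi=n\cdot\mathrm{id}$ we have $\psi(H_{\alpha,j})=H_{\alpha,nj}$, and Step 1 applies with $\lambda=n$.

**Step 3: exchanging long and short.** We look for factors $n\sqrt r$. Suppose $\varphi$ is linear with $\varphi^{\top}\varphi=rI$, maps short roots to long roots, and maps long roots to $r$ times short roots. Then $(\varphi^{-1})^{\top}=\varphi/r$, so
$$\varphi(H_{\alpha,j})=\{y:\langle\alpha,\varphi^{-1}y\rangle=j\}=\{y:\langle\varphi(\alpha),y\rangle=rj\}.$$
This is $H_{\varphi(\alpha),rj}$ if $\alpha$ is short and $H_{\varphi(\alpha)/r,\,j}$ if $\alpha$ is long. So $\varphi(\mathcal H)\subset\mathcal H$. The same holds for $\psi=n\varphi$ by Step 2, and its ratio is $n\sqrt r$. Hence $A$ is an $r^{d/2}n^d$-reptile.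

**Step 4: the three maps.** It remains to exhibit $\varphi$ for $B_2$, $G_2$, $F_4$.

- $B_2$: $\varphi(x)=(x_1+x_2,\,x_1-x_2)$ satisfies $\varphi^{\top}\varphi=2I$. It sends $\pm e_1,\pm e_2$ to $\pm(e_1+e_2),\pm(e_1-e_2)$, and $\pm(e_1+e_2),\pm(e_1-e_2)$ to $\pm2e_1,\pm2e_2$. So $k=2n^2$.
- $G_2$: let the short roots have length $1$ and angles $60^\circ j$, and the long roots length $\sqrt3$ and angles $30^\circ+60^\circ j$. Let $\varphi$ be $\sqrt3$ times the rotation by $30^\circ$. Then $\varphi^{\top}\varphi=3I$. Short roots go to vectors of length $\sqrt3$ at angles $30^\circ+60^\circ j$, which are long roots. Long roots go to vectors of length $3$ at angles $60^\circ(j+1)$, which are $3$ times short roots. So $k=3n^2$.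
- $F_4$: $\varphi=T$ from (4). The vectors $T(\pm e_i)$ are $\pm(e_1\pm e_2)$ or $\pm(e_3\pm e_4)$, which are long. For $x=\frac12(\pm1,\pm1,\pm1,\pm1)$, exactly one of $x_1+x_2$, $x_1-x_2$ is $0$ and the other is $\pm1$, and the same holds for $x_3\pm x_4$; so $T(x)=\pm e_i\pm e_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$. Thus $T$ maps the $8+16=24$ short roots injectively, hence bijectively, to the $24$ long roots. If $\beta=T(\alpha)$ is long, with $\alpha$ short, then $T(\beta)=T^2(\alpha)=2\alpha$. So $T$ maps long roots to $2$ times short roots, and $k=2^{2}n^4=4n^4$.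

This proves the "if" part. $\square$

## Facet volumes put the scale factor in $\mathbb Q(\sqrt r)$

For "only if" we must handle arbitrary tilings. Facets are easier than edges.

**Lemma C.** Let a $d$-simplex $P$ be tiled by simplices $P_1,\dots,P_k$ with disjoint interiors. Each facet $F$ of $P$ is a union of facets of tiles with pairwise disjoint relative interiors.

*Proof.* Let $F=P\cap h$. We have $F=\bigcup_i(P_i\cap F)$, a finite union of closed faces of tiles by (1). Let $U$ be the union of those $P_i\cap F$ that have dimension $d-1$; these are facets of tiles. The set $F\setminus U$ is relatively open in $F$ and is contained in the union of the remaining $P_i\cap F$, which has $(d-1)$-dimensional measure zero. A nonempty relatively open subset of $F$ has positive measure, so $F=U$.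

A tile has at most one facet in $h$. If the facets in $F$ of two different tiles had a common relative interior point, then both tiles would contain a small half-ball around that point, on the side of $h$ where $P$ lies. This contradicts disjoint interiors. $\square$

Now suppose $A$ is a $k$-reptile. As at the start, $\lambda A$ is tiled by $k$ simplices congruent to $A$, where $\lambda>0$ and $\lambda^d=k$.

**Step 1: ratios of facet volumes.** We need to know what kind of numbers tile facets contribute. Put $\alpha_0=-\theta$, $c_0=1$, and let $V_i$ be the $(d-1)$-volume of the facet of $A$ with inward normal $\alpha_i$, $0\le i\le d$. The divergence theorem applied to constant vector fields gives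
$$\sum_{i=0}^dV_i\,\frac{\alpha_i}{|\alpha_i|}=0,\qquad\text{while also}\qquad\sum_{i=0}^dc_i\alpha_i=0.$$
Since $\alpha_1,\dots,\alpha_d$ are a basis, the linear relations among $\alpha_0,\dots,\alpha_d$ form a one-dimensional space. So $V_i$ is proportional to $c_i|\alpha_i|$, and
$$\frac{V_i}{V_0}=c_i\frac{|\alpha_i|}{|\theta|}\in\mathbb Q\cup\mathbb Q\sqrt r\subset K:=\mathbb Q(\sqrt r),$$
because $|\alpha_i|^2/|\theta|^2\in\{1,1/r\}$.

**Step 2: $\lambda\in K$.** Apply Lemma C to the facet of $\lambda A$ that corresponds to $V_0$. It gives $\lambda^{d-1}V_0=\sum_jN_jV_j$ with integers $N_j\ge0$. So $\lambda^{d-1}\in K$. Since $\lambda^d=k$, also $\lambda=k/\lambda^{d-1}\in K$.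

**Step 3: $\lambda$ is $n$ or $b\sqrt r$.** Now arithmetic in $K$ takes over. If $\lambda\in\mathbb Q$, then $\lambda^d=k\in\mathbb Z$ forces $\lambda=n\in\mathbb Z$, and $k=n^d$. For $r=1$ this is the only case, as $K=\mathbb Q$.

Let $r\in\{2,3\}$ and $\lambda\notin\mathbb Q$, and let $\sigma$ be the nontrivial automorphism of $K$. Then $\sigma(\lambda)^d=\sigma(k)=k=\lambda^d$. Both $\sigma(\lambda)$ and $\lambda$ are real, so $\sigma(\lambda)=\pm\lambda$. The sign $+$ would make $\lambda$ rational. So $\sigma(\lambda)=-\lambda$ and $\lambda=b\sqrt r$ with $b\in\mathbb Q$, $b>0$. The rational number $b^2r=\lambda^2$ has $(b^2r)^d=k^2\in\mathbb Z$, so $b^2r\in\mathbb Z$. If $b=p/q$ in lowest terms, then $q^2\mid r$, and $r$ is squarefree, so $q=1$. Thus $b\ge1$ is an integer and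
$$k=b^d\,r^{d/2}. \tag{6}$$
For $F_4$, $G_2$, $B_2$ this reads $k=4b^4$, $3b^2$, $2b^2$, as claimed. What is left is to show that $\lambda=b\sqrt2$ cannot occur for $B_d$ and $C_d$ with $d\ge3$.

## Types $B_d$ and $C_d$: the edge of length $\tfrac12\sqrt p$

Facet volumes do not see the difference between $F_4$ and $B_4$, but edges do. We extend the computation made for the Hill simplex.

**Step 1: edge lengths.** We list which square roots occur. Put $u_j=\frac12(e_1+\dots+e_j)$ and $u_0=0$.

For $C_d$ (roots $\pm e_i\pm e_j$, $\pm2e_i$) the alcove is $\frac12\ge x_1\ge\dots\ge x_d\ge0$. Its vertices are $u_0,\dots,u_d$ and its edge lengths are $|u_i-u_j|=\frac12\sqrt{|i-j|}$. For $d=4$ this is $H^0_4$.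

For $B_d$ (roots $\pm e_i\pm e_j$, $\pm e_i$; $\theta=e_1+e_2$) the alcove is $x_1\ge\dots\ge x_d\ge0$, $x_1+x_2\le1$. A vertex other than $0$ has its first $j$ coordinates equal, the others $0$, and $x_1+x_2=1$. This gives $e_1$ for $j=1$ and $u_j$ for $2\le j\le d$. The edge lengths are $|e_1|=1$, $|u_j|=|e_1-u_j|=\frac12\sqrt j$ and $|u_i-u_j|=\frac12\sqrt{|i-j|}$.

In both cases every edge length is a rational multiple of $\sqrt q$ for some squarefree $q\le d$.

**Step 2: a prime just below $d$.** We want an edge that leaves this range when multiplied by $\sqrt2$. By Bertrand's postulate there is a prime $p$ with $d/2<p\le d$. (For $d=2n$ take $n<p\le2n$. For $d=2n+1$ with $n\ge1$ take $n+1<p\le2n+2$, and note that $2n+2$ is not prime.) It can be taken odd: for $d=3$ take $p=3$, and for $d\ge4$ we have $p>2$.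

**Step 3: the contradiction.** Suppose $\lambda=b\sqrt2$. The segment from $0$ to $u_p$ is an edge of $A$ of length $\frac12\sqrt p$. The corresponding edge of $\lambda A$ has length $\frac b2\sqrt{2p}$, where $2p$ is squarefree because $p$ is odd, and $2p>d$. By Lemma A this length is a sum of edge lengths of copies of $A$, that is, a rational linear combination of numbers $\sqrt q$ with $q\le d<2p$ squarefree. This contradicts Lemma B. So $\lambda$ is rational for $B_d$ and $C_d$ with $d\ge3$, and $k=n^d$. The proof of Theorem 2 is complete. $\blacksquare$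

## What the list says in $\mathbb R^4$

The irreducible types of rank four are $A_4,B_4,C_4,D_4,F_4$. By Theorem 2 the alcoves of types $A_4,B_4,C_4,D_4$ are $k$-reptiles only for $k=n^4$; type $C_4$ is $H_4^0$. The $F_4$ alcove $S$ is a $k$-reptile exactly for $k=n^4=(n^2)^2$ and $k=4n^4=(2n^2)^2$. In other words, it is an $m^2$-reptile exactly when $m=n^2$ or $m=2n^2$. The number $2n^2$ is never a perfect square, since $\sqrt2$ is irrational. So every $m=2n^2$, $n\ge1$, is a non-square $m$ for which a four-dimensional $m^2$-reptile simplex exists. Among alcoves of irreducible affine Weyl groups in $\mathbb R^4$, $S$ is up to similarity the only one that is an $m^2$-reptile for some non-square $m$.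

Nothing here determines which other $m$, for example $m=3$, occur for simplices that are not alcoves.
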